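# A frame carried down a mollification: Hölder continuity for $H$-systems and $n$-harmonic maps in $W^{n/2,2}$, $n$ odd

## 1. Vertical transport of a frame

Throughout, $n\ge 3$, $\mathbb B=\mathbb B^n$ is the open unit ball of $\mathbb R^n$, a repeated index $i$ is summed over $1,\dots,n$, $\langle f\rangle_E$ is the mean of $f$ over $E$, and $so(d)$ is the space of antisymmetric $d\times d$ matrices.

Let $u\in W^{1,n}(\mathbb B,\mathbb R^d)$. Let $\alpha$ be a $C^1$ map that assigns to each $y\in\mathbb R^d$ a linear map $\alpha_y:\mathbb R^d\to so(d)$, with $|\alpha|,|D\alpha|\le\Lambda$. The matrix fields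
$$\Omega_i=\alpha_u(\partial_iu)$$
are exactly as large and as irregular as $\nabla u$. We construct a field of rotations $P$ such that, seen from the frame $P$, they become much smaller. The construction uses one extra variable.

**The extension.** Fix an integer $\ell\ge0$ and $\varphi\in C_c^\infty(B_1(0))$ with
$$\int\varphi=1,\qquad \int z^\beta\varphi(z)\,dz=0\quad(1\le|\beta|\le\ell).$$
Such a $\varphi$ exists: take $\varphi=\sum_{j=0}^\ell c_j\lambda_j^{-n}\eta(\cdot/\lambda_j)$ with $\eta$ a standard mollifier and distinct $\lambda_j\in(0,1)$. Then $\int z^\beta\varphi=\big(\sum_jc_j\lambda_j^{|\beta|}\big)\int z^\beta\eta$, so it suffices that $\sum_jc_j\lambda_j^k$ equals $1$ for $k=0$ and $0$ for $1\le k\le\ell$, which is a Vandermonde system. Put $\varphi_t=t^{-n}\varphi(\cdot/t)$ and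
$$U(x,t)=(\varphi_t*u)(x),\qquad 0<t<1-|x|.$$
This is smooth, and $U(\cdot,t)\to u$, $\nabla_xU(\cdot,t)\to\nabla u$ at Lebesgue points as $t\to0$. For a polynomial $\pi$ of degree at most $\ell$, $(\varphi_t*\pi)(x)=\int\varphi(z)\pi(x-tz)\,dz=\pi(x)$. So $U$ is constant in $t$ when $u$ is such a polynomial. A nonnegative kernel does not have this property for $\ell\ge2$: for $u=|x|^2$ and an even kernel, $U=|x|^2+t^2\int|z|^2\varphi$.

**The transport.** Fix a ball $B_\varrho=B_\varrho(y)$ with $\varrho<1-|x|$ for all $x\in B_\varrho$. Put $\omega_i=\alpha_U(\partial_iU)$ and $\omega_t=\alpha_U(\partial_tU)$; these are $so(d)$-valued and $C^1$ in $(x,t)$ for $t>0$. For each $x\in B_\varrho$ solve the linear ODE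
$$\partial_tP=-\omega_tP\quad(0<t\le\varrho),\qquad P(x,\varrho)=I. \tag{1}$$
Since $\omega_t$ is antisymmetric, $P$ takes values in $SO(d)$. By $C^1$ dependence on parameters, $P$ is $C^1$ in $(x,t)$, and $\partial_t\partial_iP=-\partial_i(\omega_tP)$ is continuous. Put
$$\mathcal B_i=P^T(\partial_iP+\omega_iP). \tag{2}$$
At the top, $\mathcal B_i(x,\varrho)=\omega_i(x,\varrho)$. To see what happens lower down, note $\partial_tP^T=P^T\omega_t$ and differentiate:
$$\partial_t\mathcal B_i=P^T\omega_t(\partial_iP+\omega_iP)+P^T\big(-(\partial_i\omega_t)P-\omega_t\partial_iP+(\partial_t\omega_i)P-\omega_i\omega_tP\big)=P^T\big(\partial_t\omega_i-\partial_i\omega_t+[\omega_t,\omega_i]\big)P.$$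
In $\partial_t\omega_i-\partial_i\omega_t$ the two terms $\alpha_U(\partial_t\partial_iU)$ cancel. Hence
$$\partial_t\mathcal B_i=P^T\big((D_{\partial_tU}\alpha)_U(\partial_iU)-(D_{\partial_iU}\alpha)_U(\partial_tU)+[\omega_t,\omega_i]\big)P,\qquad |\partial_t\mathcal B|\le C|\partial_tU|\,|\nabla_xU|. \tag{3}$$
So $\mathcal B$ is a smooth average at height $\varrho$ plus the integral of a quantity quadratic in $DU$ with one factor $\partial_tU$. That factor is the one that feels extra smoothness of $u$.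

**Example ($d=2$).** Let $J$ be the rotation by $\pi/2$ and $\alpha_y(v)=a_y(v)J$ for a $1$-form $a$ on $\mathbb R^2$. Then $P=e^{\vartheta J}$ with $\vartheta(x,t)=\int_t^\varrho a_U(\partial_sU)\,ds$, the commutator vanishes, and
$$\mathcal B_i(x,t)=\Big(a_U(\partial_iU)(x,\varrho)+\int_t^\varrho(da)_U(\partial_iU,\partial_sU)\,ds\Big)J.$$
If $a$ is closed, only the smooth average at height $\varrho$ is left.

**What the frame does to an equation.** Suppose $u$ satisfies weakly
$$-\mathrm{div}(|\nabla u|^{n-2}\nabla u)=\Omega_iA_i+\text{(another term)},\qquad A_i:=|\nabla u|^{n-2}\partial_iu,\quad |A|=|\nabla u|^{n-1}.$$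
Test with $P\Psi$ instead of $\Psi$. Antisymmetry gives $\Omega_iA_i\cdot P\Psi=-A_i\cdot\Omega_iP\Psi$, so
$$\int P^TA_i\cdot\partial_i\Psi=-\int P^TA_i\cdot\mathcal B_i\Psi+\cdots,\qquad \mathcal B_i=P^T(\partial_iP+\Omega_iP). \tag{4}$$
The coefficient $\Omega$ has been replaced by $\mathcal B$ at height $t=0$. We shall see in Section 8 that without this exchange the regularity argument misses by exactly one power of a small quantity, and that the exchange supplies it.

## 2. Two critical equations and their regularity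

For $s>0$, $W^{s,2}$ is the Sobolev space of order $s$ in $L^2$. For $n$ odd put $\ell=(n-1)/2$. Then $n/2=\ell+\frac12$, and $u\in W^{n/2,2}(\mathbb B)$ means that $u\in W^{\ell,2}(\mathbb B)$ and
$$\int_{\mathbb B}\int_{\mathbb B}\frac{|D^\ell u(x)-D^\ell u(y)|^2}{|x-y|^{n+1}}\,dx\,dy<\infty.$$
The Sobolev embedding gives $W^{n/2,2}(\mathbb B)\subset W^{1,n}(\mathbb B)$. For $u:\mathbb B\to\mathbb R^{n+1}$ let $Ju=\partial_1u\times\dots\times\partial_nu$ be the generalized cross product: $Ju\cdot v=\det(\partial_1u,\dots,\partial_nu,v)$ for all $v\in\mathbb R^{n+1}$. It is orthogonal to every $\partial_iu$. For a submanifold $\mathcal N\subseteq\mathbb R^d$, the second fundamental form $\mathrm{II}_p(X,Y)$ is, up to a sign convention, the normal part of $D_XY$ for tangent fields $X,Y$; and $\mathrm{II}_u(\nabla u,\nabla u)=\sum_i\mathrm{II}_u(\partial_iu,\partial_iu)$.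

**Theorem 1 ($H$-systems).** Let $n\ge3$ be odd, let $H:\mathbb R^{n+1}\to\mathbb R$ be bounded and Lipschitz, and let $u\in W^{n/2,2}(\mathbb B^n,\mathbb R^{n+1})$ be a weak solution of
$$-\mathrm{div}(|\nabla u|^{n-2}\nabla u)=H(u)\,Ju, \tag{5}$$
tested against all $\phi\in C_c^\infty(\mathbb B^n,\mathbb R^{n+1})$. Then $u$ is locally Hölder continuous.

**Theorem 2 ($n$-harmonic maps).** Let $n\ge3$ be odd, let $\mathcal N\subseteq\mathbb R^d$ be a compact smooth Riemannian manifold without boundary, isometrically embedded, and let $u\in W^{n/2,2}(\mathbb B^n,\mathcal N)$ (that is, $u\in W^{n/2,2}(\mathbb B^n,\mathbb R^d)$ and $u(x)\in\mathcal N$ for a.e. $x$) be a weak solution of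
$$-\mathrm{div}(|\nabla u|^{n-2}\nabla u)=|\nabla u|^{n-2}\,\mathrm{II}_u(\nabla u,\nabla u), \tag{6}$$
tested against all $\phi\in C_c^\infty(\mathbb B^n,\mathbb R^d)$. Then $u$ is locally Hölder continuous.

For even $n$ the same two statements are proved in M. Miśkiewicz, B. Petraszczuk, P. Strzelecki, "Regularity for solutions of H-systems and n-harmonic maps with n/2 square integrable derivatives", arXiv:2206.13833 (2022), where the question for odd $n$ is posed. These notes prove the odd case.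

**Example (a conformal map solves both equations).** Let $u$ be inverse stereographic projection onto $S^n\subset\mathbb R^{n+1}$, so $\partial_iu\cdot\partial_ju=\lambda^2\delta_{ij}$ and $|\nabla u|^2=n\lambda^2$. The component of $\partial_i(\lambda^{n-2}\partial_iu)$ along $\partial_ju$ vanishes:
$$\partial_i(\lambda^{n-2}\partial_iu)\cdot\partial_ju=\partial_j(\lambda^n)-\lambda^{n-2}\tfrac12\partial_j|\nabla u|^2=n\lambda^{n-1}\partial_j\lambda-n\lambda^{n-1}\partial_j\lambda=0.$$
Since $u\cdot\partial_iu=0$, the component along $u$ is $-\lambda^{n-2}|\nabla u|^2=-n\lambda^n$. Hence $-\mathrm{div}(|\nabla u|^{n-2}\nabla u)=n^{n/2}\lambda^nu=|\nabla u|^nu$. As $Ju$ is normal to all $\partial_iu$ and has length $\lambda^n$, we get $Ju=\pm\lambda^nu$. So (5) holds with $H\equiv\pm n^{n/2}$.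

**Example (the circle, by hand).** Let $u=(\cos\vartheta,\sin\vartheta)$ with $\vartheta$ smooth. Then $A_i=|\nabla\vartheta|^{n-2}\partial_i\vartheta\,Ju$ ($J$ the rotation by $\pi/2$), and $\partial_iA_i=\mathrm{div}(|\nabla\vartheta|^{n-2}\nabla\vartheta)Ju-|\nabla\vartheta|^nu$. So the equation $-\partial_iA_i=|\nabla u|^nu$ says that $\vartheta$ is an $n$-harmonic function. In the frame $P=e^{\vartheta J}$ the flux is $P^TA_i=|\nabla\vartheta|^{n-2}\partial_i\vartheta\,e_2$ and has divergence zero: the critical right-hand side has disappeared.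

Both right-hand sides are of size $|\nabla u|^n$, hence only in $L^1$, and the equations are invariant under $u\mapsto u(\lambda\,\cdot)$, as is $\int|\nabla u|^n$. This is the borderline case: $W^{1,q}$ with $q>n$ would give Hölder continuity at once.

## 3. One system, one smoothness hypothesis

**System (S).** For all $\phi\in C_c^\infty(\mathbb B,\mathbb R^d)$,
$$\int A_i\cdot\partial_i\phi=\int(\Omega_iA_i)\cdot\phi+\int\beta_u(\partial_1u\wedge\dots\wedge\partial_nu)\cdot\phi,\qquad\Omega_i=\alpha_u(\partial_iu),$$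
where $\alpha\in C^1(\mathbb R^d;\mathrm{Hom}(\mathbb R^d,so(d)))$ with $|\alpha|,|D\alpha|\le\Lambda$, and $\beta:\mathbb R^d\to\mathrm{Hom}(\Lambda^n\mathbb R^d,\mathbb R^d)$ is bounded by $\Lambda$ and $\Lambda$-Lipschitz.

**Hypothesis (G).** There are an integer $\ell\ge0$ and a measurable $G\ge0$, $G\in L^2_{\rm loc}(\mathbb B)$, such that for a.e. $x\in\mathbb B$ and all $0<t\le(1-|x|)/2$
$$\inf_{\deg\pi\le\ell}\ \langle|u-\pi|\rangle_{B_t(x)}\le G(x)\,t^{n/2}.$$

**Theorem 3.** Let $n\ge3$ and let $u\in W^{1,n}(\mathbb B,\mathbb R^d)$ satisfy (S) and (G). Then $u$ is locally Hölder continuous.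

**Example (a kink just fails (G)).** Let $n=3$ and $u(x)=|x_1|$. With $t=2|x_1|$ and $a=x_1/t=\pm\frac12$, scaling shows that $\inf_\pi\langle|u-\pi|\rangle_{B_t(x)}=t\,\inf_\pi\langle|\,|z_1+a|-\pi|\rangle_{B_1(0)}=ct$ with $c>0$, because $|z_1+a|$ is not a polynomial on $B_1(0)$. So near the origin $G(x)\ge ct^{1-3/2}=c'|x_1|^{-1/2}$, and $G^2\ge c/|x_1|$ is not locally integrable. If instead $u\in C^{\ell+1}(\overline{\mathbb B})$ with $\ell=(n-1)/2$, Taylor polynomials give (G) with $G$ bounded.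

We now deduce Theorems 1 and 2 from Theorem 3.

**Step 1: half a derivative in $L^2$ gives (G).** Let $n$ be odd, $\ell=(n-1)/2$, $u\in W^{n/2,2}(\mathbb B)$. Then $g(x)^2:=\int_{\mathbb B}|D^\ell u(x)-D^\ell u(y)|^2|x-y|^{-n-1}dy$ is in $L^1(\mathbb B)$. For $0<t\le(1-|x|)/2$ let $\pi$ be the polynomial of degree at most $\ell$ with $\int_{B_t(x)}D^\beta(u-\pi)=0$ for all $|\beta|\le\ell$; its coefficients are found successively, from degree $\ell$ down to $0$. Each derivative $D^\beta(u-\pi)$, $|\beta|<\ell$, has mean zero, so Poincaré's inequality in $L^1$ can be applied $\ell$ times: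
$$\langle|u-\pi|\rangle_{B_t(x)}\le Ct^\ell\big\langle|D^\ell u-\langle D^\ell u\rangle_{B_t(x)}|\big\rangle_{B_t(x)}\le2Ct^\ell\big\langle|D^\ell u(\cdot)-D^\ell u(x)|\big\rangle_{B_t(x)}.$$
By Cauchy–Schwarz the last mean is at most $C\big(t^{-n}\,t^{n+1}g(x)^2\big)^{1/2}=Ct^{1/2}g(x)$. Since $\ell+\frac12=\frac n2$, (G) holds with $G=Cg$. Moreover $u\in W^{1,n}(\mathbb B)$.

**Step 2: $H$-systems are of the form (S).** Take $d=n+1$, $\alpha=0$ and $\beta_u(X_1\wedge\dots\wedge X_n)=H(u)\,X_1\times\dots\times X_n$; the cross product is multilinear and alternating, so this is well defined, and $\beta$ is bounded and Lipschitz because $H$ is. This proves Theorem 1 from Theorem 3.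

**Step 3: $n$-harmonic maps are of the form (S), with $\beta=0$.** The purpose is to write the right side of (6) with an antisymmetric matrix. Let $\Pi(y)$ be the orthogonal projection onto $T_y\mathcal N$ for $y\in\mathcal N$, extended to a smooth compactly supported map on $\mathbb R^d$ with values in the symmetric matrices.

First, tangency. Let $f\in C_c^\infty(\mathbb R^d,\mathbb R^d)$ coincide near $\mathcal N$ with the nearest point projection onto $\mathcal N$. Then $f(u)=u$ a.e. and $Df=\Pi$ on $\mathcal N$, so by the chain rule $\Pi(u)\partial_iu=\partial_iu$, hence $\Pi(u)A_i=A_i$, a.e.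

Next, for tangent fields $X,Y$ we differentiate $\Pi Y=Y$ and get $(D_X\Pi)Y+\Pi D_XY=D_XY$. So the normal part of $D_XY$ is $(D_X\Pi)Y$, and the right side of (6) is $-\sigma(D_{\partial_iu}\Pi)(u)A_i$, where $\sigma\in\{1,-1\}$ depends on the sign convention for $\mathrm{II}$. The proof works for both signs. Put
$$\alpha_y(v)=-\sigma\big[(D_v\Pi)\Pi-\Pi(D_v\Pi)\big](y).$$
It is antisymmetric because $\Pi$ and $D_v\Pi$ are symmetric; $\alpha$ and $D\alpha$ are bounded. For $y\in\mathcal N$, $v\in T_y\mathcal N$, differentiating $\Pi^2=\Pi$ along $\mathcal N$ gives $(D_v\Pi)\Pi+\Pi(D_v\Pi)=D_v\Pi$. Multiplying by $\Pi$ on both sides gives $2\Pi(D_v\Pi)\Pi=\Pi(D_v\Pi)\Pi$, that is, $\Pi(D_v\Pi)\Pi=0$. Therefore $\Pi(D_{\partial_iu}\Pi)A_i=\Pi(D_{\partial_iu}\Pi)\Pi A_i=0$ and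
$$\Omega_iA_i=-\sigma\big[(D_{\partial_iu}\Pi)\Pi A_i-\Pi(D_{\partial_iu}\Pi)A_i\big]=-\sigma(D_{\partial_iu}\Pi)A_i.$$
So $u$ solves (S) with $\beta=0$. This proves Theorem 2 from Theorem 3.

**Example (the sphere).** For $\mathcal N=S^{d-1}$, $\Pi(y)=I-yy^T$ on $\mathcal N$ and $D_v\Pi=-(vy^T+yv^T)$ for $v\perp y$. Then $(D_v\Pi)\Pi=-yv^T$, and with $\sigma=1$, $\alpha_y(v)=yv^T-vy^T$. Since $u\cdot A_i=0$, $\Omega_iA_i=u\,(\partial_iu\cdot A_i)=u|\nabla u|^n$. On the circle, $\Omega_i=-\partial_i\vartheta\,J$, and the frame $P=e^{\vartheta J}$ of Section 2 satisfies $\partial_iP+\Omega_iP=0$.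

**Step 4: enlarging the class of test functions.** (S) holds for all compactly supported $\phi\in W^{1,n}\cap L^\infty$. Indeed, mollifications $\phi_k$ converge to $\phi$ in $W^{1,n}$, are uniformly bounded with supports in a fixed compact set, and converge a.e. along a subsequence. The left side passes to the limit since $A_i\in L^{n/(n-1)}$; the right side does by dominated convergence, since its integrand is $\phi$ times an $L^1$ function.

Consequently (4) is now rigorous. Let $P\in W^{1,n}(B_\varrho,SO(d))$, $\mathcal B_i=P^T(\partial_iP+\Omega_iP)$, and let $\Psi\in W^{1,n}\cap L^\infty$ have compact support in $B_\varrho$. Then $\phi=P\Psi$ is admissible, $\partial_i\phi=P\partial_i\Psi+(\partial_iP)\Psi$, and $\Omega_iA_i\cdot P\Psi=-A_i\cdot\Omega_iP\Psi$, so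
$$\int P^TA_i\cdot\partial_i\Psi=-\int P^TA_i\cdot\mathcal B_i\Psi+\int\beta_u(\partial_1u\wedge\dots\wedge\partial_nu)\cdot P\Psi. \tag{7}$$

## 4. The size of the right-hand side is not enough

The first thing to try is to use only that the right side $f$ satisfies $|f|\le C|\nabla u|^n$. With a cutoff $\zeta$ one tests with $\zeta^n(u-\bar u)$ and must absorb $C\int\zeta^n|\nabla u|^n|u-\bar u|$ into $\int\zeta^n|\nabla u|^n$. This requires $|u-\bar u|$ to be small, which is essentially the continuity to be proved; and for unbounded $u$ the test function is not even admissible. No refinement of this idea can work, as the following shows: the antisymmetry of $\alpha$ in (S) cannot be dropped.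

**Proposition 4.** Let $n\ge3$ be odd and $u(x)=\log\log(e^2/|x|)$. Then $u\in W^{n/2,2}(\mathbb B)$ is unbounded and is a weak solution of $-\mathrm{div}(|\nabla u|^{n-2}\nabla u)=(n-1)|\nabla u|^n$. This is (S) with $d=1$, $\beta=0$ and the non-antisymmetric $\alpha_u(v)=(n-1)v$.

**Step 1: the equation.** Let $s=\log(e^2/|x|)\ge2$. It is $n$-harmonic off $0$, and $u=\log s$. Off $0$,
$$\mathrm{div}(|\nabla u|^{n-2}\nabla u)=\mathrm{div}(s^{1-n}|\nabla s|^{n-2}\nabla s)=-(n-1)s^{-n}|\nabla s|^n=-(n-1)|\nabla u|^n.$$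
Since $|\nabla u|=|x|^{-1}s^{-1}$, we have $\int_{\mathbb B}|\nabla u|^n=C\int_2^\infty s^{-n}ds<\infty$. To cross the origin, let $\eta_k$ be $0$ for $|x|\le k^{-2}$, $1$ for $|x|\ge k^{-1}$, and $2-\log(1/|x|)/\log k$ in between. Then $\int|\nabla\eta_k|^n=C(\log k)^{1-n}\to0$. Test with $\eta_k\phi$; the extra term is at most $\|\phi\|_\infty\|\nabla u\|_{L^n}^{n-1}\|\nabla\eta_k\|_{L^n}\to0$, and the others converge by dominated convergence.

**Step 2: $u\in W^{n/2,2}$.** For $k\ge1$, $D^ku$ is a finite sum of terms, homogeneous of degree $-k$, times $s^{-j}$ with $j\ge1$, so $|D^ku|\le C|x|^{-k}s^{-1}$. Let $\ell=\frac{n-1}2$. For $1\le k\le\ell$, $2k<n$ gives $D^ku\in L^2$, and $u\in L^2$. These are the weak derivatives on $\mathbb B$, because the boundary terms on $|x|=\epsilon$ in the integrations by parts tend to $0$. It remains to bound the Gagliardo integral; by symmetry consider $|y|\le|x|$.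

If $|x-y|<|x|/2$, the segment from $x$ to $y$ lies in $\{|x|/2\le|z|\le|x|\}$, where $s(z)\ge s(x)$; so $|D^\ell u(x)-D^\ell u(y)|\le C|x|^{-\ell-1}s(x)^{-1}|x-y|$. The contribution is at most
$$C\int_{\mathbb B}|x|^{-2\ell-2}s^{-2}\int_{|h|<|x|/2}|h|^{1-n}\,dh\,dx\le C\int_{\mathbb B}|x|^{-n}s^{-2}dx=C\int_2^\infty s^{-2}ds<\infty .$$
If $|x-y|\ge|x|/2$, the kernel is at most $C|x|^{-n-1}$. We bound $|D^\ell u(x)-D^\ell u(y)|^2$ by $2|D^\ell u(x)|^2+2|D^\ell u(y)|^2$, and use $\int_{|y|\le|x|}dy=C|x|^n$ and $\int_{|x|\ge|y|}|x|^{-n-1}dx\le C|y|^{-1}$. Both contributions are at most $C\int_{\mathbb B}|D^\ell u|^2|x|^{-1}dx\le C\int_{\mathbb B}|x|^{-n}s^{-2}dx<\infty$. $\square$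

## 5. The decay inequality and why it suffices

**Parameters.** Let $K\ge4$, $\delta\in(0,\frac14]$ and
$$p=n-\delta,\qquad q=\frac p{1-\delta}>n,\qquad\frac{n-1}p+\frac1q=1.$$
Fix $y\in\mathbb B$, $r>0$, $\varrho=2Kr$, with $B_{2\varrho}(y)\subset\mathbb B$ and $\varrho\le(1-|x|)/2$ for all $x\in B_\varrho(y)$. Balls $B_s$ without a center are centered at $y$. For a ball $B$ put
$$M(B)=\sup_{B_s(z)\subset B}\Big(s^{p-n}\int_{B_s(z)}|\nabla u|^p\Big)^{1/p}\le C\|\nabla u\|_{L^n(B)},$$
where the last inequality is Hölder's. Write $M=M(B_{2\varrho})$ and $\varepsilon=\|G\|_{L^2(B_\varrho)}$. For smooth $u$, $M(B_R)$ is of size at most $CR\sup|\nabla u|$. In general it tends to $0$ with $R$ but without a rate; the rate is what we want. In all that follows, $C$ depends only on $n,d,\ell,\Lambda$ (uniformly in $\delta\le\frac14$, $K\ge4$), and $C_\delta$, $C_{\delta,K}$ may depend on the indices too.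

**Proposition 5.** Let $0<M\le1$ and $\varepsilon\le1$. Then
$$\int_{B_r}|\nabla u|^p\le C_1\int_{B_{2r}\setminus B_r}|\nabla u|^p+r^\delta M^p\Big[C_1(2K)^\delta\big(\delta+C_\delta(M+\varepsilon)\big)+C_1K^{1-n}+C_{\delta,K}(M+\varepsilon^\theta)\Big] \tag{8}$$
with $C_1=C_1(n,d,\ell,\Lambda)$ and $\theta=\theta(n,\delta)\in(0,\frac14]$.

**Proof of Theorem 3 from Proposition 5, Step 1: fill the hole and choose the parameters.** The aim is a contraction. Let $\kappa_0=\frac{C_1}{C_1+1}<1$. Add $C_1\int_{B_r}|\nabla u|^p$ to (8) and divide by $(C_1+1)r^\delta$, where $r^{-\delta}=r^{p-n}$: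
$$r^{p-n}\int_{B_r}|\nabla u|^p\le\kappa_02^\delta(2r)^{p-n}\int_{B_{2r}}|\nabla u|^p+\eta M^p\le(\kappa_02^\delta+\eta)M^p,$$
where $\eta$ is at most the bracket in (8). Choose first $K$ so large that $C_1K^{1-n}\le\frac{1-\kappa_0}{12}$. Then choose $\delta$ so small that $(2K)^\delta\le2$, $\kappa_02^\delta\le\frac{1+3\kappa_0}4$ and $2C_1\delta\le\frac{1-\kappa_0}{12}$. Finally choose $\varepsilon_0\in(0,1]$ so that $M,\varepsilon\le\varepsilon_0$ makes the remaining terms of the bracket at most $\frac{1-\kappa_0}{12}$. Then $\eta\le\frac{1-\kappa_0}4$ and, with $\kappa_1=\frac{1+\kappa_0}2<1$,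
$$r^{p-n}\int_{B_r(y)}|\nabla u|^p\le\kappa_1M(B_{4Kr}(y))^p\qquad\text{whenever }M,\varepsilon\le\varepsilon_0. \tag{9}$$
This is trivial if $M=0$.

**Step 2: iterate.** Fix $\rho_1<1$. By absolute continuity of $\int|\nabla u|^n$ and $\int G^2$ there is $R_0\in(0,\frac{1-\rho_1}8]$ such that $M(B_{R_0}(x_0))\le\varepsilon_0$ and $\|G\|_{L^2(B_{R_0}(x_0))}\le\varepsilon_0$ for all $|x_0|\le\rho_1$. Let $R\le R_0$ and $B_r(y)\subset B_{R/(8K)}(x_0)$. Then $r\le R/(8K)$ and $|y-x_0|+4Kr\le\frac R{8K}+\frac R2<R$, so $B_{2\varrho}(y)=B_{4Kr}(y)\subset B_R(x_0)\subset\mathbb B$. For $x\in B_\varrho(y)$, $|x|\le\rho_1+R_0$, so $(1-|x|)/2\ge3R_0\ge\varrho$. Hence (9) applies to $B_r(y)$. Taking the supremum over such balls,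
$$M\big(B_{R/(8K)}(x_0)\big)\le\kappa_1^{1/p}M(B_R(x_0)),\qquad R\le R_0.$$
Let $\gamma\in(0,1)$ satisfy $\kappa_1^{1/p}\le(8K)^{-\gamma}$. If $(8K)^{-k-1}R_0<\rho\le(8K)^{-k}R_0$, then $M(B_\rho(x_0))\le\kappa_1^{k/p}\varepsilon_0\le(8K\rho/R_0)^\gamma$. Thus $\int_{B_\rho(x_0)}|\nabla u|^p\le C\rho^{n-p+p\gamma}$ for all $|x_0|\le\rho_1$, $\rho\le R_0$, with $C$ independent of $x_0,\rho$. Morrey's Dirichlet growth theorem says precisely that this implies $u\in C^{0,\gamma}(B_{\rho_1}(0))$. $\square$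

It remains to prove Proposition 5. From now on $0<M\le1$ and $\varepsilon\le1$.

## 6. Bounds for the extension

Use $U$ from Section 1 with the $\ell$ of (G). For $x\in B_\varrho$ put
$$N(x)=\sup_{0<t\le\varrho}|\nabla_xU(x,t)|,\qquad\mathcal K(x)=\int_0^\varrho|\partial_tU|\frac{dt}t,\qquad\mathcal D(x)=\int_0^\varrho|\partial_tU|\,dt.$$

**Lemma 6.** For a.e. $x\in B_\varrho$ and all $0<t\le\varrho$:

- (a) $|\nabla_xU|+|\partial_tU|\le CM/t$ and $|\partial_t\nabla_xU|\le CM/t^2$ (for all $x\in B_\varrho$);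
- (b) $|\partial_tU|\le Ct^{n/2-1}G$ and $|\partial_t\nabla_xU|\le Ct^{n/2-2}G$;
- (c) $\mathcal K\le CM^{1-2/n}G^{2/n}$;
- (d) $|\nabla u|\le N\le C(M/\varrho+M^{1-2/n}G^{2/n})$;
- (e) $\mathcal D\le C_\theta M^{1-\theta}G^\theta\varrho^{\theta n/2}$ for $\theta\in(0,1]$;
- (f) $\int_{B_\varrho}N^n\le C(M^n+M^{n-2}\varepsilon^2)$, $\int_{B_\varrho}N^p\le C\varrho^{n-p}M^p$, $\int_{B_\varrho}N^{n-1}\le C\varrho M^{n-1}$;
- (g) $M\int_{B_\varrho}N^{n-1}\mathcal K\le CM^{n-1}(M^2+\varepsilon^2)$.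

**Step 1: pointwise bounds (a), (b).** The point is that polynomials can be subtracted. For $\deg\pi\le\ell$, $\varphi_t*\pi=\pi$ does not depend on $t$, so $\partial_tU=(\partial_t\varphi_t)*(u-\pi)$ and $\partial_t\nabla_xU=(\partial_t\nabla\varphi_t)*(u-\pi)$. Since $|\partial_t\varphi_t|\le Ct^{-n-1}$ and $|\partial_t\nabla\varphi_t|\le Ct^{-n-2}$, with support in $B_t(0)$,
$$|\partial_tU|\le Ct^{-1}\langle|u-\pi|\rangle_{B_t(x)},\qquad|\partial_t\nabla_xU|\le Ct^{-2}\langle|u-\pi|\rangle_{B_t(x)}.$$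
The infimum over $\pi$ and (G) give (b); here $t\le\varrho\le(1-|x|)/2$. For (a), $B_t(x)\subset B_{2\varrho}$ and Hölder give $\langle|\nabla u|\rangle_{B_t(x)}\le C(t^{-n}t^{n-p}M^p)^{1/p}=CM/t$. Take $\pi$ constant, use Poincaré's inequality, and $|\nabla_xU|=|\varphi_t*\nabla u|\le C\langle|\nabla u|\rangle_{B_t(x)}$.

**Step 2: vertical integrals (c), (d), (e).** Here we combine (a) for large $t$ with (b) for small $t$. First, $|\partial_tU|/t\le C\min(Mt^{-2},Gt^{n/2-2})$. Since $n\ge3$, $n/2-2>-1$, and splitting at $t_*=(M/G)^{2/n}$ gives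
$$\int_0^\infty\min(Mt^{-2},Gt^{n/2-2})\,dt\le C\big(Gt_*^{n/2-1}+Mt_*^{-1}\big)=CM^{1-2/n}G^{2/n}$$
(if $G(x)=0$ the integrand vanishes). This is (c). For (d), $\nabla_xU(x,t)\to\nabla u(x)$ a.e., so $|\nabla u|\le N$; and $|\nabla_xU(x,t)|\le|\nabla_xU(x,\varrho)|+\int_0^\varrho|\partial_s\nabla_xU|\,ds$, where the first term is at most $CM/\varrho$ and the integrand obeys the same minimum. For (e), interpolate: $|\partial_tU|\le C(M/t)^{1-\theta}(t^{n/2-1}G)^\theta=CM^{1-\theta}G^\theta t^{-1+\theta n/2}$, and integrate.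

**Step 3: integrals over the ball (f), (g).** By (d), $N^n\le C(M^n\varrho^{-n}+M^{n-2}G^2)$; integrate for the first bound. Next, $N$ is at most $C$ times the maximal function of $|\nabla u|1_{B_{2\varrho}}$, and $\int_{B_{2\varrho}}|\nabla u|^p\le(2\varrho)^{n-p}M^p$; the maximal theorem is uniform for $p\ge\frac{11}4$. The third bound follows by Hölder, since $(n-p)\frac{n-1}p+n\big(1-\frac{n-1}p\big)=1$. For (g), by Hölder, (c) and (f) the left side is at most
$$CM\Big(M^{n-1}+M^{\frac{(n-2)(n-1)}n}\varepsilon^{\frac{2(n-1)}n}\Big)M^{1-\frac2n}\varepsilon^{\frac2n}=C\Big(M^{n-1}\cdot M^{2-\frac2n}\varepsilon^{\frac2n}+M^{n-1}\varepsilon^2\Big),$$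
because $1+\frac{(n-2)(n-1)}n+\frac{n-2}n=n-1$. Young's inequality $M^{2(1-1/n)}\varepsilon^{2/n}\le M^2+\varepsilon^2$ concludes. $\square$

## 7. Fields that are almost gradients

We want to bound $\int_{B_r}|\nabla u|^p$ with $p<n$, so the test function should have gradient close to $|\nabla w|^{-\delta}\nabla w$, where $w$ is a localization of $u$. That field is not a gradient; this section shows that it is one up to an error of order $\delta$.

Let $\Gamma$ be the fundamental solution of $\Delta$. For $F=(F_1,\dots,F_n)$ with $F_i$ valued in $\mathbb R^d$ let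
$$\mathcal QF=\nabla\Big(\sum_i\partial_i\Gamma*F_i\Big)\quad\Big(\text{symbol }\frac{\xi_j\xi_i}{|\xi|^2}\Big),\qquad\mathcal R=I-\mathcal Q.$$
$\mathcal Q$ is the Helmholtz projection onto gradients. Both operators are symmetric and bounded on $L^s$, $1<s<\infty$, uniformly for $s$ in compact subsets of $(1,\infty)$. If $w\in C_c^\infty$, then $\sum_i\partial_i\Gamma*\partial_iw=\Gamma*\Delta w=w$, so $\mathcal R\nabla w=0$; by density this holds for compactly supported $w\in W^{1,n}$.

**Lemma 7 (Iwaniec's stability estimate).** For compactly supported $w\in W^{1,n}(\mathbb R^n,\mathbb R^d)$,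
$$\|\mathcal R(|\nabla w|^{-\delta}\nabla w)\|_{L^q}\le C\delta\,\|\nabla w\|_{L^p}^{1-\delta}.$$

**Step 1: an analytic family.** The plan is to replace $\delta$ by a complex variable $z$, and use that the quantity vanishes at $z=0$. Let $f=\nabla w$. By homogeneity we may assume $\|f\|_p=1$. Let $g$ be a simple function with $\|g\|_{q'}=1$. For $|z|<\frac12$ put
$$f_z=|f|^{-z}f,\qquad g_z=|g|^{q'(1-(1-z)/p)}\,g/|g|$$
(zero where $f$, resp. $g$, vanishes). Let $s=p/(1-\mathrm{Re}\,z)\in[\frac{2p}3,2p]\subset[\frac{11}6,2n]$. Then $|f_z|^s=|f|^p$ and $|g_z|=|g|^{q'(1-1/s)}=|g|^{q'/s'}$, so $\|f_z\|_s=1=\|g_z\|_{s'}$. Hence $\Phi(z)=\int\mathcal Rf_z\cdot g_z=\int f_z\cdot\mathcal Rg_z$ (bilinear product) satisfies $|\Phi|\le C$.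

**Step 2: $\Phi$ is holomorphic.** $g_z$ is a finite sum of entire functions of $z$ times vectors $1_Ee$ with $|E|<\infty$. So it suffices to treat $\int f_z\cdot k$ with $k=\mathcal R(1_Ee)$, which lies in all $L^s$, $1<s<\infty$. For each point the integrand is entire in $z$, and $|f_z||k|\le(|f|^{1/2}+|f|^{3/2})|k|\in L^1$, because $|f|^{1/2}\in L^{2p}$, $|f|^{3/2}\in L^{2p/3}$ and $\frac{2p}3>1$. Dominated convergence, Fubini's theorem and Morera's theorem give holomorphy.

**Step 3: conclusion.** $\Phi(0)=\int\mathcal Rf\cdot g_0=0$. Schwarz's lemma on the disc of radius $\frac12$ gives $|\Phi(\delta)|\le2C\delta$. Since $1-\frac{1-\delta}p=1-\frac1q=\frac1{q'}$, we have $g_\delta=g$. Taking the supremum over $g$ proves the lemma. $\square$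

We also need to move a rotation field past $\mathcal R$. Recall $\|b\|_{BMO}=\sup_B\langle|b-\langle b\rangle_B|\rangle_B$; for instance, by Poincaré's and Hölder's inequalities on balls of radius $s$, $\langle|b-\langle b\rangle_B|\rangle_B\le Cs\langle|\nabla b|\rangle_B\le C\|\nabla b\|_{L^n}$, so $\|b\|_{BMO}\le C\|\nabla b\|_{L^n(\mathbb R^n)}$. The commutator theorem of Coifman–Rochberg–Weiss (Ann. of Math. 103 (1976)) states that for a convolution singular integral $T$ with smooth kernel homogeneous of degree $-n$ and mean zero on the sphere, and $1<q<\infty$, $\|T(bF)-bTF\|_{L^q}\le C_q\|b\|_{BMO}\|F\|_{L^q}$. Each entry of $\mathcal R$ is such an operator plus a multiple of the identity, so for matrix-valued $b\in BMO\cap L^\infty$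
$$\|\mathcal R(bF)-b\,\mathcal RF\|_{L^q}\le C_q\|b\|_{BMO}\|F\|_{L^q}. \tag{10}$$

## 8. The test function, and one missing power of $M$

In this section $P\in W^{1,n}(B_\varrho,SO(d))$ is any rotation field with
$$\|\nabla P\|_{L^n(B_\varrho)}\le C(M+\varepsilon). \tag{11}$$

**Step 1: construction.** Let $\zeta\in C_c^\infty(B_{2r})$, $0\le\zeta\le1$, $\zeta=1$ on $B_r$, $|\nabla\zeta|\le2/r$; let $\bar u$ be the mean of $u$ over $B_{2r}\setminus B_r$, and $w=\zeta(u-\bar u)$. By Poincaré's inequality on the annulus,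
$$\int_{B_{2r}\setminus B_r}|\nabla w|^p\le C\int_{B_{2r}\setminus B_r}|\nabla u|^p,\qquad\int|\nabla w|^p\le C\int_{B_{2r}}|\nabla u|^p\le Cr^\delta M^p. \tag{12}$$
Put
$$F_i=|\nabla w|^{-\delta}P^T\partial_iw,\qquad\psi=\sum_i\partial_i\Gamma*F_i,\qquad h=F-\nabla\psi=\mathcal RF.$$
$F$ is supported in $\overline{B_{2r}}$ and $|F|=|\nabla w|^{1-\delta}$. For $\delta=0$, $P=I$ this would be $\psi=w$, which need not be bounded. The exponent $\delta>0$ puts $F$ in $L^q$ with $q>n$, and this makes $\psi$ bounded.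

**Step 2: bounds for $F$ and $\psi$.** We use repeatedly
$$1-\frac nq+\frac{\delta(1-\delta)}p=1-\frac{(1-\delta)(n-\delta)}p=\delta.$$
First, $\|F\|_q=\|\nabla w\|_p^{p/q}=\|\nabla w\|_p^{1-\delta}\le Cr^{\delta(1-\delta)/p}M^{1-\delta}$ by (12), and by Hölder
$$\int|F|\le Cr^{n-n/q}\|F\|_q\le Cr^{n-1+\delta}M^{1-\delta}.$$
Next, $|\psi(x)|\le C\int_{B_{2r}}|x-z|^{1-n}|F(z)|\,dz$. Since $q>n$, $(n-1)q'<n$, and $\int_{B_{2r}}|x-z|^{(1-n)q'}dz$ is largest when $x$ is the center; so the $L^{q'}(B_{2r})$ norm of $|x-\cdot|^{1-n}$ is at most $C_\delta r^{n/q'-(n-1)}=C_\delta r^{1-n/q}$. Therefore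
$$\|\psi\|_\infty\le C_\delta r^{1-n/q}\|F\|_q\le C_\delta r^\delta M^{1-\delta}. \tag{13}$$
Finally, for $|x-y|\ge Kr\ge4r$ and $z\in B_{2r}$ we have $|x-z|\ge\frac12|x-y|$, so
$$|\psi(x)|\le C|x-y|^{1-n}\int|F|\le C|x-y|^{1-n}r^{n-1+\delta}M^{1-\delta}. \tag{14}$$

**Step 3: $h$ is small.** Lemma 7 concerns $P=I$; to use it, extend $P$ from $B_{2r}$. Let $\chi_1\in C_c^\infty(B_{4r})$, $0\le\chi_1\le1$, $\chi_1=1$ on $B_{2r}$, $|\nabla\chi_1|\le C/r$, and $\tilde P=\bar P+\chi_1(P-\bar P)$ with $\bar P$ the mean of $P$ over $B_{4r}$ (note $4r\le\varrho$). Then $|\tilde P|\le C$ and, by Poincaré's inequality and (11), $\|\tilde P\|_{BMO}\le C\|\nabla\tilde P\|_{L^n(\mathbb R^n)}\le C\|\nabla P\|_{L^n(B_{4r})}\le C(M+\varepsilon)$. Since $F=\tilde P^T|\nabla w|^{-\delta}\nabla w$, (10) and Lemma 7 give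
$$\|h\|_q\le\big(C_\delta(M+\varepsilon)+C\delta\big)\|\nabla w\|_p^{1-\delta}. \tag{15}$$

**Step 4: the identity.** Let $\chi\in C_c^\infty(B_{3\varrho/4})$, $0\le\chi\le1$, $\chi=1$ on $B_{\varrho/2}=B_{Kr}$, $|\nabla\chi|\le C/(Kr)$. Since $\psi\in L^\infty$ and $\nabla\psi\in L^q$ with $q>n$, $\Psi=\chi\psi$ is allowed in (7). Insert $\partial_i(\chi\psi)=F_i-\chi h_i+\psi\partial_i\chi$ ($\chi=1$ on the support of $F$) and $P^TA_i\cdot F_i=|\nabla w|^{-\delta}A_i\cdot\partial_iw$. The result is $I_0=I_1+I_2+I_3+I_4$ with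
$$I_0=\int|\nabla w|^{-\delta}A_i\cdot\partial_iw,\qquad I_1=\int\chi P^TA_i\cdot h_i,\qquad I_2=-\int P^TA_i\cdot\psi\,\partial_i\chi,$$
$$I_3=-\int P^TA_i\cdot\mathcal B_i\chi\psi,\qquad I_4=\int\beta_u(\partial_1u\wedge\dots\wedge\partial_nu)\cdot P\chi\psi. \tag{16}$$

**Step 5: three terms that cause no trouble.** We check that $I_0,I_1,I_2$ fit into (8).

On $B_r$ the integrand of $I_0$ is $|\nabla u|^{-\delta}|\nabla u|^n=|\nabla u|^p$. On the annulus its absolute value is at most $|\nabla u|^{n-1}|\nabla w|^{1-\delta}\le|\nabla u|^p+|\nabla w|^p$. By (12),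
$$I_0\ge\int_{B_r}|\nabla u|^p-C\int_{B_{2r}\setminus B_r}|\nabla u|^p.$$
For $I_1$, Hölder with $\frac{n-1}p+\frac1q=1$, (15) and (12) give
$$|I_1|\le\|\nabla u\|_{L^p(B_\varrho)}^{n-1}\|h\|_q\le(\varrho^\delta M^p)^{\frac{n-1}p}\big(C_\delta(M+\varepsilon)+C\delta\big)(Cr^\delta M^p)^{\frac{1-\delta}p}\le C(2K)^\delta\big(\delta+C_\delta(M+\varepsilon)\big)r^\delta M^p,$$
because $\frac{n-1}p+\frac{1-\delta}p=1$ and $\varrho=2Kr$. In $I_2$ the cutoff lives where (14) applies with $|x-y|\ge Kr$; with $|A|\le N^{n-1}$ and Lemma 6(f),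
$$|I_2|\le C(Kr)^{-1}(Kr)^{1-n}r^{n-1+\delta}M^{1-\delta}\cdot KrM^{n-1}=CK^{1-n}r^\delta M^p.$$

**Step 6: the count for $P=I$.** With $P=I$ condition (11) is trivial and $\mathcal B_i=\Omega_i$. The only size bound at hand, $|\Omega_i|\le C|\nabla u|\le CN$, together with (13) and Lemma 6(f), yields
$$|I_3|\le C\|\psi\|_\infty\int_{B_\varrho}N^n\le C_\delta r^\delta M^{1-\delta}(M^n+M^{n-2}\varepsilon^2)=C_\delta r^\delta M^p\Big(M+\frac{\varepsilon^2}M\Big).$$
Inequality (8) needs a small factor here. Both $M$ and $\varepsilon$ are small, but nothing bounds $\varepsilon^2$ by a small multiple of $M$: exactly one power of $M$ is missing. The same happens if $I_4$ is bounded by size. So two improvements are needed, each worth a factor $M$: the vertical transport of Section 1 for $I_3$, and Stokes' theorem in the variables $(x,t)$ for $I_4$.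

## 9. The transported frame gains the factor $M$

**Lemma 8.** Let $P$, $\mathcal B$ be as in (1), (2) on $B_\varrho$. For $0<t\le\varrho$,
$$|\mathcal B(x,t)|\le C\Big(\frac M\varrho+M\mathcal K(x)\Big),\qquad|\mathcal B(x,t)|\le\frac{CM}t. \tag{17}$$
As $t\to0$, $P(\cdot,t)$ and $\mathcal B(\cdot,t)$ converge a.e. to limits $P$, $\mathcal B$, with $P\in W^{1,n}(B_\varrho,SO(d))$, $P^T(\partial_iP+\Omega_iP)=\mathcal B_i$ and $\|\nabla P\|_{L^n(B_\varrho)}\le C(M+\varepsilon)$.

**Step 1: integrate (3) downwards.** By (3) and Lemma 6(a), $|\partial_s\mathcal B|\le C|\partial_sU||\nabla_xU|\le CM|\partial_sU|/s$, and $|\mathcal B(x,\varrho)|\le C|\nabla_xU(x,\varrho)|\le CM/\varrho$. Hence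
$$|\mathcal B(x,t)|\le\frac{CM}\varrho+CM\int_t^\varrho|\partial_sU|\frac{ds}s,$$
which is the first bound. Inserting $|\partial_sU|\le CM/s$ gives at most $\frac{CM}\varrho+\frac{CM^2}t\le\frac{CM}t$, as $M\le1$.

**Step 2: go to $t=0$.** For a.e. $x$, $\mathcal D(x)$ and $\mathcal K(x)$ are finite. Since $|\partial_tP|\le C|\partial_tU|$ and $|\partial_t\mathcal B|\le CM|\partial_tU|/t$, both derivatives are integrable on $(0,\varrho)$, and the limits exist, with $P(x)\in SO(d)$. Also $\omega_i\to\alpha_u(\partial_iu)=\Omega_i$ a.e. By (2), $\partial_iP(\cdot,t)=P\mathcal B_i-\omega_iP$. The right side is dominated by $C(M/\varrho+M\mathcal K)+CN$, which lies in $L^n(B_\varrho)$ by Lemma 6(c),(f). So $\partial_iP(\cdot,t)$ converges in $L^n(B_\varrho)$, the limit of $P(\cdot,t)$ is in $W^{1,n}$, and $P^T(\partial_iP+\Omega_iP)=\mathcal B_i$ at $t=0$. Finally, by the same domination, $M\le1$ and Lemma 6(c),(f), $\|\nabla P\|_{L^n(B_\varrho)}\le C(M+M^{1-2/n}\varepsilon^{2/n})\le C(M+\varepsilon)$.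 $\square$

So $P$ may be used in Section 8. Compare with Step 6 there: $\Omega$ is controlled by $M/\varrho+M^{1-2/n}G^{2/n}$, and $\mathcal B$ by $M/\varrho+M\cdot M^{1-2/n}G^{2/n}$. The critical part has gained a factor $M$.

**Estimate of $I_3$.** By (17), Lemma 6(f),(g) and (13),
$$|I_3|\le C\|\psi\|_\infty\int_{B_\varrho}\Big(\frac M\varrho+M\mathcal K\Big)N^{n-1}\le C\|\psi\|_\infty M^{n-1}(M+M^2+\varepsilon^2)\le C_\delta r^\delta M^p(M+\varepsilon^2).$$

## 10. The determinant term by Stokes' theorem in $(x,t)$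

It remains to bound $I_4$, with $P$ from Lemma 8.

**Step 1: reduce to smooth $\beta$.** The bound below depends on $\beta$ only through $\Lambda$. Mollified $\beta$'s have the same bound and Lipschitz constant and converge uniformly, and $|\nabla u|^n\in L^1$ while $P,\chi,\psi$ are fixed and bounded. So we may assume $\beta$ smooth.

**Step 2: write $I_4$ as a boundary integral.** For increasing $J=(j_1,\dots,j_n)$ write $\beta_u(X_1\wedge\dots\wedge X_n)=\sum_J\beta^J(u)(X_1\wedge\dots\wedge X_n)_J$ (there is nothing to do if $d<n$). On $B_\varrho\times(0,\varrho]$ consider the $n$-forms $b^J\,dU^J$, where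
$$dU^J=dU^{j_1}\wedge\dots\wedge dU^{j_n},\qquad b^J(x,t)=\beta^J(U)\cdot P(x,t)\,\chi(x)\psi(x).$$
Restricted to $\{t=\tau\}$, $\sum_Jb^JdU^J=\beta_U(\partial_1U\wedge\dots\wedge\partial_nU)\cdot P\chi\psi\,dx$.

First replace $\chi\psi\in W^{1,q}$ by its mollifications $\eta_k\to\chi\psi$ in $W^{1,q}$, supported in a fixed compact subset $S$ of $B_\varrho$. Then $b^J$ is $C^1$ and $dU^J$ is smooth and closed on a neighborhood of $S$ times $[\tau,\varrho]$, so Stokes' theorem holds, with no lateral boundary term: the integral of $b^JdU^J$ over $\{t=\varrho\}$ minus that over $\{t=\tau\}$ equals, up to orientation, the integral of $db^J\wedge dU^J$ over $B_\varrho\times(\tau,\varrho)$. For fixed $\tau>0$ every term is linear in $(\eta_k,\nabla\eta_k)$ with coefficients bounded on $S\times[\tau,\varrho]$, so we may let $k\to\infty$. Now let $\tau\to0$. The integrals over $\{t=\tau\}$, summed over $J$, converge to $I_4$ by dominated convergence: the integrands converge a.e. and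 have the majorant $C\|\psi\|_\infty N^n\in L^1(B_\varrho)$. Hence
$$|I_4|\le C\|\psi\|_\infty\int_{B_\varrho}|\nabla_xU(x,\varrho)|^n\,dx+\sum_J\int_{B_\varrho}\int_0^\varrho|db^J\wedge dU^J|\,dt\,dx. \tag{18}$$
By Lemma 6(a) the first term is at most $C\|\psi\|_\infty\varrho^n(M/\varrho)^n=C\|\psi\|_\infty M^n$.

**Step 3: bound the integrand.** In an $(n+1)$-form in $n+1$ variables exactly one factor carries $dt$. We have $|\partial_tP|\le C|\partial_tU|$, $|\partial_xP|\le|\mathcal B|+C|\nabla_xU|$, and $|\mathcal B|,|\nabla_xU|\le CM/t$ by (17) and Lemma 6(a). The derivative in $db^J$ falls on one of three factors.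

- On $\beta^J(U)$: whether $dt$ is in $d\beta^J(U)$ or in $dU^J$, the size is at most $C|\psi||\partial_tU||\nabla_xU|^n\le C|\psi||\partial_tU|\frac MtN^{n-1}$.
- On $P$: with $dt$ in $dP$ the bound is the same; with $dt$ in $dU^J$ it is $C|\psi||\partial_xP||\partial_tU||\nabla_xU|^{n-1}\le C|\psi||\partial_tU|\frac MtN^{n-1}$.
- On $\chi\psi$, which does not depend on $t$: $C|\nabla(\chi\psi)||\partial_tU|N^{n-1}$.

Integrating in $t$, the first two kinds contribute at most $C\|\psi\|_\infty M\int_{B_\varrho}N^{n-1}\mathcal K\le C\|\psi\|_\infty M^{n-1}(M^2+\varepsilon^2)$ by Lemma 6(g), and the third at most $CI_5$, where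
$$I_5=\int_{B_\varrho}|\nabla(\chi\psi)|\,N^{n-1}\,\mathcal D.$$

**Step 4: make room for $\mathcal D$ in Hölder's inequality.** With $|\nabla(\chi\psi)|\in L^q$ and $N\in L^p$ the exponents $\frac1q+\frac{n-1}p=1$ are already used up, and $\mathcal D$ need not be bounded. So we interpolate $N$ between $L^p$ and $L^n$. First, by the $L^q$ bound for $\mathcal Q$, (13), $\frac nq<1$, $K\ge1$ and $\frac nq-1+\delta=\frac{\delta(1-\delta)}p$,
$$\|\nabla(\chi\psi)\|_q\le C_\delta\|F\|_q+C(Kr)^{-1+n/q}\|\psi\|_\infty\le C_\delta r^{\delta(1-\delta)/p}M^{1-\delta}.$$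
Let $\frac1{\tilde p}=\frac3{4p}+\frac1{4n}$ and
$$\frac1s:=1-\frac1q-\frac{n-1}{\tilde p}=(n-1)\Big(\frac1p-\frac1{\tilde p}\Big)=\frac{(n-1)\delta}{4np}>0.$$
By Lemma 6(f) and $M,\varepsilon\le1$, $\|N\|_{L^p(B_\varrho)}\le C\varrho^{\delta/p}M$ and $\|N\|_{L^n(B_\varrho)}\le CM^{1-2/n}$. So
$$\|N\|_{L^{\tilde p}(B_\varrho)}^{n-1}\le\big(\|N\|_p^{3/4}\|N\|_n^{1/4}\big)^{n-1}\le C\varrho^{\frac34\frac{\delta(n-1)}p}M^{(n-1)(1-\frac1{2n})}.$$
Let $\theta=\min(\frac14,\frac2s)$. By Lemma 6(e) and Hölder (as $\theta s\le2$),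
$$\|\mathcal D\|_{L^s(B_\varrho)}\le C_\delta M^{1-\theta}\varrho^{\frac{\theta n}2}\cdot\varrho^{\frac ns-\frac{\theta n}2}\varepsilon^\theta=C_\delta M^{1-\theta}\varepsilon^\theta\varrho^{n/s},\qquad\frac ns=\frac14\frac{(n-1)\delta}p.$$
Since $\frac1q+\frac{n-1}{\tilde p}+\frac1s=1$, Hölder's inequality gives
$$I_5\le C_\delta r^{\frac{\delta(1-\delta)}p}\varrho^{\frac{\delta(n-1)}p}M^{1-\delta}M^{(n-1)-\frac{n-1}{2n}+1-\theta}\varepsilon^\theta\le C_{\delta,K}r^\delta M^{1-\delta}M^{n-1}\varepsilon^\theta=C_{\delta,K}r^\delta M^p\varepsilon^\theta.$$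
Here $1-\theta\ge\frac34>\frac{n-1}{2n}$ and $M\le1$ were used: interpolating towards $L^n$ costs $M^{-(n-1)/(2n)}$, and $\mathcal D$ pays it back with $M^{1-\theta}$.

**Step 5: collect.** By (18), Steps 2–4 and (13), and since $M^2\le M$ and $\varepsilon^2\le\varepsilon^\theta$,
$$|I_4|\le C\|\psi\|_\infty M^{n-1}(M+M^2+\varepsilon^2)+CI_5\le C_{\delta,K}r^\delta M^p(M+\varepsilon^\theta).$$
Together with the bounds for $I_0,I_1,I_2$ in Section 8 and for $I_3$ in Section 9, the identity $I_0=I_1+I_2+I_3+I_4$ gives (8). This proves Proposition 5, hence Theorem 3 by Section 5, and hence Theorems 1 and 2 by Section 3. $\blacksquare$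

## 11. From Hölder continuity to $C^{1,\mu}$

Once continuity is known, the size of the right-hand side is enough, and comparison with $n$-harmonic functions gives more.

**Theorem 9.** Under the assumptions of Theorem 3 (in particular for odd $n\ge3$ under those of Theorem 1 or 2), $u\in C^{1,\mu}_{\rm loc}$ for some $\mu>0$.

**Step 1: comparison.** The goal is to show that $u$ is close to an $n$-harmonic map on small balls. The right side $f$ of the system satisfies $|f|\le C|\nabla u|^n$, and $u$ is locally $C^{0,\gamma}$ by Theorem 3. Work locally, on small balls $B_r=B_r(y)$, and let $v$ minimize $\int_{B_r}|\nabla v|^n$ with $v=u$ on $\partial B_r$. The nearest-point projection onto the closed ball of radius $\mathrm{osc}_{B_r}u$ about $u(y)$ is $1$-Lipschitz and fixes the values of $u$, so composing $v$ with it keeps the boundary values and does not increase the energy. By strict convexity the minimizer is unique, so $v$ takes values in that ball, and $|u-v|\le2\,\mathrm{osc}_{B_r}u\le Cr^\gamma$.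 Test both equations with $u-v\in W_0^{1,n}\cap L^\infty$ and use $(|a|^{n-2}a-|b|^{n-2}b)\cdot(a-b)\ge c|a-b|^n$:
$$\int_{B_r}|\nabla u-\nabla v|^n\le Cr^\gamma I(r),\qquad I(r)=\int_{B_r}|\nabla u|^n. \tag{19}$$

**Step 2: almost optimal growth of $I$.** By Uhlenbeck (Acta Math. 138 (1977)) there is $\sigma_0>0$ with
$$\sup_{B_{r/2}}|\nabla v|^n\le C\langle|\nabla v|^n\rangle_{B_r},\qquad\mathrm{osc}_{B_\rho}\nabla v\le C(\rho/r)^{\sigma_0}\langle|\nabla v|^n\rangle_{B_r}^{1/n}\quad(\rho\le r/4).$$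
The first estimate, (19) and $\int_{B_r}|\nabla v|^n\le I(r)$ give $I(\rho)\le C\big((\rho/r)^n+r^\gamma\big)I(r)$ for $\rho\le r$ (for $\rho>r/2$ this is trivial). Given $\tau\in(0,n)$, choose $\lambda\in(0,1)$ with $2C\lambda^n\le\lambda^{n-\tau}$ and then $r_0$ with $r_0^\gamma\le\lambda^n$. So $I(\lambda r)\le\lambda^{n-\tau}I(r)$ for $r\le r_0$, and iterating, $I(r)\le C_\tau r^{n-\tau}$.

**Step 3: oscillation of the gradient.** By the second estimate of Uhlenbeck and (19),
$$\int_{B_\rho}\big|\nabla u-\langle\nabla u\rangle_{B_\rho}\big|^n\le C(\rho/r)^{n+n\sigma_0}r^{n-\tau}+Cr^{n+\gamma-\tau}.$$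
Put $\rho=r^{1+\nu}$ with $\nu=\gamma/(4n)$, $r$ small. The right side equals $C\rho^n\big(r^{\nu n\sigma_0-\tau}+r^{\gamma-\tau-\nu n}\big)$. Since $\gamma-\nu n=\frac34\gamma$, both exponents are positive for $\tau$ small, and the right side is at most $C\rho^{n+\mu'}$ with $\mu'>0$. The constants are locally uniform in the center $y$, so Campanato's theorem gives $\nabla u\in C^{0,\mu}_{\rm loc}$ with $\mu=\mu'/n$. $\square$
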